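# Affine completeness of finite groups: coset gates and a computable arity bound

## 1. Polynomial functions that survive being switched off by cosets

Let $G$ be a finite group. A $k$-ary **polynomial function** of $G$ is a map $G^k\to G$ given by a word in the variables $x_1,\dots,x_k$, their inverses, and constants from $G$; for instance $(x,y)\mapsto ax^{-1}by\,x$ with $a,b\in G$. We write $\mathrm{Pol}_n$ for the set of $n$-ary polynomial functions and $\mathrm{Pol}(G)=\bigcup_{n\ge 1}\mathrm{Pol}_n$. Under pointwise multiplication $\mathrm{Pol}_n$ is a group, generated by the constants and the $n$ projections.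

We also need polynomial functions on smaller domains. For a finite product set $\Omega=\prod_{w\in W}\Omega_w$ with $\emptyset\ne\Omega_w\subseteq G$ (the index set $W$ may be empty), let $\mathrm{Pol}(\Omega)$ be the group of restrictions to $\Omega$ of polynomial functions $G^W\to G$. It is generated by the constants and the coordinate functions.

**Definition 1.1.** Let $K\trianglelefteq G$. A function $f:\Omega\to G$ is **$K$-gated** if for all $m\ge 0$ and all cosets $\beta_1,\dots,\beta_m$ of $K$ the function
$$(\omega,z)\in\Omega\times G^m\ \longmapsto\ \begin{cases} f(\omega)&\text{if } z_r\in\beta_r\text{ for all } r,\\ 1&\text{otherwise}\end{cases}$$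
belongs to $\mathrm{Pol}(\Omega\times G^m)$.

So arbitrarily many new variables $z_r$ act as switches. If each lies in its prescribed coset, we see $f$; if even one does not, the output is $1$. The case $m=0$ says that $f$ itself is polynomial, and every $f\in\mathrm{Pol}(\Omega)$ is $G$-gated. The smaller $K$ is, the sharper the switch.

We use $y^g=g^{-1}yg$ and $[x,y]=x^{-1}y^{-1}xy$, so that
$$[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z. \tag{1}$$
Commutators of several elements or subgroups are left-normed: $[a,b,c]=[[a,b],c]$.

**Example 1.2 (abelian groups have no proper gates).** Let $G$ be abelian, written additively, let $K\ne G$, and let $f$ be $K$-gated. Fix $\omega$ and put $c=f(\omega)$. Then the function $g$ on $G^2$ that equals $c$ on $K\times K$ and $0$ elsewhere is polynomial, that is, a constant plus a homomorphism $G^2\to G$. Its nonempty fibers therefore have equal size. If $c\neq0$, the fiber over $c$ has $|G|^2/[G:K]^2\le|G|^2/4$ elements and the fiber over $0$ has at least $3|G|^2/4$, a contradiction. So $f=0$.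

**Example 1.3 (the symmetric group $S_3$).** Let $r\in A_3$ have order $3$. For $y\in A_3$ we have $y^x=y^{-1}$ if $x$ is odd and $y^x=y$ if $x$ is even, so
$$[y,x]=y^{-1}y^x=\begin{cases}y^{-2}=y&x\text{ odd},\\1&x\text{ even},\end{cases}\qquad y[y,x]^{-1}=\begin{cases}1&x\text{ odd},\\ y&x\text{ even}.\end{cases}$$
These two words are switches for elements of $A_3$, and they can be applied one after another with different variables $x$. Hence every polynomial function with values in $A_3$ is $A_3$-gated. Nothing more is $A_3$-gated: if $f(\omega)=c\notin A_3$, a gated version with $m=2$ would induce modulo $A_3$ the situation excluded in Example 1.2 for the group $S_3/A_3$ of order $2$. Nor is the constant $r$ gated by the trivial subgroup. Indeed, for $z\in A_3$ every conjugate of $z$ is $z^{\pm1}$, so a polynomial function restricted to $z\in A_3$ has the form $z^n$ times a constant on the right, and its fibers on $A_3$ have equal size. The function that is $r$ at $z=1$ and $1$ elsewhere has fibers of sizes $1$ and $2$ there.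

**Example 1.4 ($S_3\times S_3$).** Polynomial functions of $S_3\times S_3$ are computed coordinatewise, so the first coordinate of the output depends only on the first coordinates of the inputs, and likewise for the second. By Example 1.3 the constant $(r,1)$ is $(A_3\times S_3)$-gated and $(1,r)$ is $(S_3\times A_3)$-gated. But $(r,r)$ is $K$-gated only for $K=G$: in a gated version with one switch $z=(z^{(1)},z^{(2)})$, the condition $z\in\beta$ would depend on $z^{(1)}$ only and also on $z^{(2)}$ only, so $\beta=G$. Thus $(r,r)$ is a product of two properly gated functions without being properly gated itself. We shall meet this again.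

What are gates for? Suppose a polynomial function $f(x)$ is to be turned into a polynomial function $f'(x,z)$ of more variables that agrees with $f$ when the $z_r$ take prescribed values $c_r$, and that is $1$ at certain unwanted values of $z$. If $f$ is $K$-gated and in each unwanted tuple some entry $z_r$ lies outside $c_rK$, the gated version of $f$ does it. Lengthening argument lists in this controlled way will give a computable bound on the number of variables one has to inspect. That bound settles the following decision problem.

## 2. Affine completeness and an arity bound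

A **congruence** of $G$ is a relation $x_1N=x_2N$ with $N\trianglelefteq G$. A function $f:G^k\to G$ **preserves** it if $a_iN=b_iN$ for all $i$ implies $f(a)N=f(b)N$. Polynomial functions preserve all congruences. In particular a polynomial function $p$ with $p(1,\dots,1)=1$ maps $N\times\dots\times N$ into $N$ for every $N\trianglelefteq G$; we use this constantly. The group $G$ is **affine complete** if for every $k$ every function $G^k\to G$ that preserves all congruences is polynomial.

The question is whether there is an algorithm which, given a finite group $G$, decides if $G$ is affine complete. It is posed in E. Aichinger, M. Kapl, B. Rossi, "Polynomial interpolation of partial functions in finite algebras with a Mal'cev term", arXiv:2603.29589 (2026). For each single $k$ the condition is a finite check, so a group that is not affine complete will be recognized eventually. What is needed is a point at which one may stop.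

A **clone** on $G$ is a set $D$ of functions $G^n\to G$ ($n\ge1$) that contains all projections and is closed under composition: if $f\in D$ is $n$-ary and $g_1,\dots,g_n\in D$ are $k$-ary, then $f(g_1,\dots,g_n)\in D$. Let $D_n$ be the $n$-ary part of $D$. Two examples are $\mathrm{Pol}(G)$ and the set of all functions that preserve all congruences.

The trivial group is affine complete, since all functions on a one-element set are constant. From now on $G$ is nontrivial, and we fix a chief series
$$1=N_0<N_1<\dots<N_\ell=G,$$
that is, each $N_i$ is normal in $G$ and no normal subgroup of $G$ lies strictly between $N_{i-1}$ and $N_i$. So $\ell\ge1$. Put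
$$\lambda=(\ell+1)(1+2^\ell)^{2^\ell},\qquad M=|G|\lambda,\qquad k(G)=(M+1)^{|G|}-1. \tag{2}$$

**Theorem A.** Let $D$ be a clone on the set $G$ with $D\supseteq\mathrm{Pol}(G)$. If the $k(G)$-ary members of $D$ are all in $\mathrm{Pol}(G)$, then $D=\mathrm{Pol}(G)$.

**Corollary 2.1.** $G$ is affine complete if and only if every congruence preserving $f:G^k\to G$ with $k=k(G)$ is polynomial. Hence it is algorithmically decidable whether a finite group is affine complete.

*Proof from Theorem A.* Compositions of congruence preserving functions are congruence preserving, so these functions form a clone containing $\mathrm{Pol}(G)$, and Theorem A applies. The algorithm: answer "yes" for the trivial group. Otherwise compute from the multiplication table all normal subgroups, a chief series, its length $\ell$, and $k=k(G)$. List the finitely many functions $G^k\to G$ that preserve all congruences. Compute $\mathrm{Pol}_k$ as the subgroup of $G^{G^k}$ generated by the constants and the $k$ projections. Compare the two sets. $\square$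

The bound is large: for $|G|=2$ we get $\ell=1$, $\lambda=2\cdot 3^2=18$, $M=36$, $k(G)=37^2-1=1368$. Two further results will be proved in Section 10.

**Theorem B.** Let $k=k(G)$.

1. A function $f:G^n\to G$ is polynomial if and only if $f(p_1,\dots,p_n)\in\mathrm{Pol}_k$ for all $p_1,\dots,p_n\in\mathrm{Pol}_k$, i.e. if and only if $f$ preserves $\mathrm{Pol}_k$ regarded as a $|G|^k$-ary relation on $G$.
2. It is decidable, given a finite group $G$ and a finite set $\Gamma$ of finitary relations on $G$, whether the functions preserving all relations in $\Gamma$ are exactly the polynomial functions of $G$.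

**Proposition C.** For every $k\ge1$ there are a finite $2$-group $G$ and a clone $D\supsetneq\mathrm{Pol}(G)$ with $D_k=\mathrm{Pol}_k$.

So the bound in Theorem A must depend on $G$. Proposition C is about arbitrary clones above $\mathrm{Pol}(G)$; it makes no claim about the optimal arity for the clone of congruence preserving functions alone.

## 3. Three small groups by hand

**Example 3.1 (order $2$).** Let $G=\mathbb Z_2$. Every function preserves the two congruences. The polynomial functions are the affine ones, $c+\sum_{i\in I}x_i$. All four unary functions are affine, but $x_1x_2$ is not. So $\mathbb Z_2$ is not affine complete, and unary functions do not reveal it.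

**Example 3.2 (the Klein group).** Let $G=\mathbb Z_2^2$. We show by induction on $k$ that every congruence preserving $f:G^k\to G$ has the form $c+\sum\varepsilon_ix_i$ with $\varepsilon_i\in\{0,1\}$; so $G$ is affine complete. Preservation means that changing one argument by $d$ changes the value by $0$ or $d$. Let $k=1$; subtracting a constant, assume $f(0)=0$. Then $f(x)\in\{0,x\}$. If $x\ne y$ are nonzero with $f(x)=x$ and $f(y)=0$, then $x=f(x)-f(y)\in\{0,x+y\}$, which is false. So $f=0$ or $f=\mathrm{id}$. For $k>1$, the case $k=1$ gives $f(x_1,w)=f(0,w)+\varepsilon(w)x_1$ with $\varepsilon(w)\in\{0,1\}$. Suppose $w,w'$ differ in one coordinate, by $d\ne0$, and $\varepsilon(w)\neq\varepsilon(w')$. Both $f(x_1,w)-f(x_1,w')$ and $f(0,w)-f(0,w')$ lie in $\{0,d\}$, and they differ by $x_1$; so $x_1\in\{0,d\}$ for every $x_1\in G$, which is false. Hence $\varepsilon$ is constant, and induction applies to $f(0,\cdot)$.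

**Example 3.3 ($S_3$).** Let $\sigma$ be a transposition, and let $f(x_1,x_2)=\sigma$ if $x_1,x_2$ are both odd and $f=1$ otherwise. The normal subgroups are $1,A_3,S_3$, and $f$ depends only on the cosets $x_iA_3$, so it preserves all congruences. Modulo $A_3$ it induces the product function on $\mathbb Z_2$, which is not affine. So $f$ is not polynomial, and $S_3$ is not affine complete.

## 4. Forks, and Theorem A reduced to a pumping statement

The first step toward Theorem A is to encode the group $D_n$ by local data, one set of values for each word of length $n$. The device and Lemma 4.3 follow Aichinger–Mayr–McKenzie, *On the number of finite algebraic structures*.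

Fix a linear order on the set $G$ and order $G^n$ lexicographically. Elements of $G^n$ are also called words of length $n$, and elements of $G$ letters.

**Definition 4.1.** For a clone $D\supseteq\mathrm{Pol}(G)$ and $b\in G^n$, $n\ge1$, put
$$E^D(b)=\{f(b): f\in D_n,\ f(z)=1\text{ for all }z<b\},\qquad E(b)=E^{\mathrm{Pol}(G)}(b).$$

**Example 4.2.** Let $G=\mathbb Z_2$ with $0<1$. If $b$ has no $1$, then $E(b)=\mathbb Z_2$ via constants. If $b$ has exactly one $1$, at place $i$, then $z<b$ forces $z_i=0$, so the function $x_i$ shows $E(b)=\mathbb Z_2$. Suppose $b$ has at least two $1$s, the first at place $i$. Then $0<b$, and the unit vectors satisfy $e_i<b$ and $e_m<b$ for $m>i$. An affine function vanishing at all of these depends only on the $x_m$ with $m<i$, without constant term, so it vanishes at $b$. Hence $E(b)=\{0\}$. The number of $1$s matters only up to $2$.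

**Lemma 4.3.** Let $D\supseteq\mathrm{Pol}(G)$ be a clone.

(a) If $E^D(b)\subseteq E(b)$ for all $b\in G^n$, then $D_n=\mathrm{Pol}_n$.

(b) Let $b'\in G^{n+1}$, $i<j$, $b'_i=b'_j$, and let $b$ be $b'$ with coordinate $j$ deleted. Then $E^D(b')\subseteq E^D(b)$.

*Proof.* (a) Suppose $f\in D_n\setminus\mathrm{Pol}_n$. Choose $p\in\mathrm{Pol}_n$ such that the first $z$ with $p(z)\ne f(z)$ is as late as possible. Multiplication and inversion are in $D$, so $p^{-1}f\in D_n$. It is $1$ before $z$, so $(p^{-1}f)(z)\in E^D(z)\subseteq E(z)$. Hence some $c\in\mathrm{Pol}_n$ is $1$ before $z$ with $c(z)=(p^{-1}f)(z)$. Then $pc\in\mathrm{Pol}_n$ agrees with $f$ up to and including $z$, contradicting the choice of $p$.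

(b) Let $f'\in D_{n+1}$ be $1$ below $b'$. Put $f(x)=f'(x')$, where $x'$ is $x$ with the letter $x_i$ inserted at place $j$. Then $f\in D_n$ and $f(b)=f'(b')$. Let $z<b$ with first difference at place $d$. If $d<j$, then $z'$ first differs from $b'$ at place $d$ and is smaller there. If $d\ge j$, then $i<j\le d$, so $z_i=b_i=b'_j$. Thus $z'$ agrees with $b'$ up to place $d$ and is smaller at place $d+1$. In both cases $z'<b'$, so $f(z)=1$. $\square$

Now suppose $D$ and $\mathrm{Pol}(G)$ agree in small arities, and let $b'$ be a long word. It has a repeated letter, so Lemma 4.3(b) and induction on length give $E^D(b')\subseteq E^D(b)=E(b)$ for a shorter word $b$. To conclude with Lemma 4.3(a), we must go back up: we need $E(b)\subseteq E(b')$.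

The obvious attempt is this. Let $b'$ arise from $b$ by inserting a letter $\beta$ at place $j$, let $f$ be a polynomial function that is $1$ below $b$, and let $f'(x')$ be $f$ applied to $x'$ with coordinate $j$ deleted. Then $f'(b')=f(b)$. Let $z'<b'$ with first difference at $d$. If $d\neq j$, deleting coordinate $j$ leaves a word below $b$, and $f'(z')=1$. If $d=j$, the attempt breaks down: here $z'_j<\beta$ while the coordinates after $j$ are arbitrary. The deleted word can be $b$ itself, and then $f'(z')=f(b)$ need not be $1$. We would have to switch $f'$ off when $z'_j=a<\beta$ while leaving it on at $z'_j=\beta$, which is the job of a gate. A gate by $K$ does this if $a\notin\beta K$ for all $a<\beta$, i.e. $a^{-1}\beta\notin K$. This cannot always be possible: in Example 4.2, $E(1)=\mathbb Z_2$ but $E(11)=\{0\}$. It does become possible, in a modified form, if the letters in question already occur often.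

**Proposition 4.4 (pumping).** Let $b=uvw$ be a word over $G$ with $v$ nonempty ($u,w$ may be empty), and let $\Lambda$ be the set of letters occurring in $v$. Assume that each letter of $\Lambda$ occurs at least $M=|G|\lambda$ times in $v$. Let $v'$ be a nonempty word over $\Lambda$. Then $E(uvw)\subseteq E(uv'w)$.

**Lemma 4.5.** Every word over $G$ of length at least $(M+1)^{|G|}$ has a nonempty factor $v$ in which every occurring letter occurs at least $M+1$ times.

*Proof.* By induction on $r\ge1$, length at least $(M+1)^r$ suffices over an alphabet of $r$ letters. For $r=1$ take the whole word. For $r>1$ take $M+1$ consecutive blocks of length $(M+1)^{r-1}$. If some block misses a letter, apply induction inside that block. Otherwise the concatenation of the blocks contains each of the $r$ letters at least $M+1$ times. $\square$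

*Proof of Theorem A from Proposition 4.4.* Let $D\supseteq\mathrm{Pol}(G)$ with $D_k=\mathrm{Pol}_k$, $k=k(G)$. For $1\le n\le k$ we have $D_n=\mathrm{Pol}_n$: add $k-n$ dummy variables to $f\in D_n$, note that the result is polynomial, and substitute constants for the dummies. We show $E^D(b')=E(b')$ for all nonempty words $b'$ by induction on $|b'|$. For $|b'|\le k$ this is clear. Let $|b'|\ge k+1=(M+1)^{|G|}$. By Lemma 4.5, $b'=uvw$ with $v$ nonempty and every letter of $v$ occurring at least $M+1\ge2$ times in $v$. Delete from $v$ the last occurrence of some letter, obtaining $v^\circ$, and put $b=uv^\circ w$. The letters of $v^\circ$ are exactly those of $v$, and each occurs at least $M$ times in $v^\circ$. The deleted letter occurs earlier in $v$, so Lemma 4.3(b) applies; with the induction hypothesis and Proposition 4.4 (from $v^\circ$ to $v$),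
$$E^D(b')\subseteq E^D(b)=E(b)\subseteq E(b')\subseteq E^D(b').$$
By Lemma 4.3(a), $D_n=\mathrm{Pol}_n$ for all $n\ge1$. $\square$

It remains to prove Proposition 4.4.

## 5. Pumping by means of absorbing polynomials

**Definition 5.1.** A function $f$ with distinguished variables $y_1,\dots,y_n$ is **absorbing in** $y_1,\dots,y_n$ if its value is $1$ whenever some $y_r=1$.

For example, $[x,y_1,\dots,y_n]$ is absorbing in $y_1,\dots,y_n$. The heart of the proof is that an absorbing polynomial, evaluated at letters each of which is repeated often, decomposes into gated functions.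

**Proposition 5.2 (gating).** Let $\emptyset\ne S\subseteq G\setminus\{1\}$. Let $P(x;y_1,\dots,y_n)$ be a polynomial function on $G^V\times G^n$ ($V$ a finite set, possibly empty) absorbing in $y_1,\dots,y_n$. Let $s_1,\dots,s_n\in S$ be such that each $s\in S$ equals $s_r$ for at least $\lambda$ indices $r$. Then $h(x)=P(x;s_1,\dots,s_n)$ is a product $h_1\cdots h_t$ ($t\ge0$) of functions $h_l:G^V\to G$, where $h_l$ is $K_l$-gated for some $K_l\trianglelefteq G$ with $K_l\cap S=\emptyset$, and each $h_l$ lies in the group generated by the functions $P(\cdot\,;g)$, $g\in G^n$.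

Two small cases. In an abelian group with $n\ge2$, put all $y_r=1$, then all but one: an absorbing polynomial $c+(\text{terms in }x)+\sum n_ry_r$ is identically $0$, and we may take $t=0$. In $S_3\times S_3$ let $\sigma,\sigma'$ be odd, $s=(\sigma,\sigma')$, $S=\{s\}$, and
$$P(y)=[(r,1),y_1,\dots,y_n]\,[(1,r),y_1,\dots,y_n].$$
By Example 1.3, $h=P(s,\dots,s)=(r,r)$. By Example 1.4 this is $K$-gated only for $K=G\ni s$, so $t=1$ is impossible. But $h=(r,1)(1,r)$ works with $K_1=A_3\times S_3$ and $K_2=S_3\times A_3$, neither of which contains $s$. Moreover $(r,1)=P((\sigma,1),\dots,(\sigma,1))$ and $(1,r)=P((1,\sigma'),\dots,(1,\sigma'))$ are values of $P$ as required. The letter $s$ was split into $(\sigma,1)(1,\sigma')$; this is what the general proof will do.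

*Proof of Proposition 4.4 from Proposition 5.2.* Let $f$ be polynomial with $f(z)=1$ for all $z<b=uvw$. We must find a polynomial $f'$ that is $1$ below $uv'w$, with $f'(uv'w)=f(b)$. Put
$$S=\{a^{-1}\beta:\ \beta\in\Lambda,\ a\in G,\ a<\beta\}\subseteq G\setminus\{1\}.$$

**Step 1: replace $f$ by a function that is absorbing at many places of $v$.** Let $I$ be the set of coordinates $i$ of $v$ whose letter $b_i$ is not the least element of $G$. For $i\in I$ choose $a_i<b_i$ such that each pair $(a,\beta)$ with $\beta\in\Lambda$, $a<\beta$ equals $(a_i,b_i)$ for at least $\lambda$ indices $i\in I$. This is possible: for each $\beta$ there are at most $|G|-1$ such $a$, while $\beta$ occurs at least $M\ge(|G|-1)\lambda$ times in $v$; at the remaining $i\in I$ choose $a_i<b_i$ arbitrarily. Put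
$$(\Delta_if)(x)=f(x)\,f(x|_{x_i=a_i})^{-1}$$
and let $\hat f$ be the result of applying all $\Delta_i$, $i\in I$, successively. It is polynomial.

If $z\le b$, then $z|_{z_i=a_i}<b$. Indeed, if $z=b$, or if $z<b$ with first difference at a place $\ge i$, the modified word agrees with $b$ before $i$ and has $a_i<b_i$ at place $i$. If the first difference is before $i$, it is unchanged. So each $\Delta_i$ keeps a function trivial below $b$ and does not change its value at $b$. Hence
$$\hat f(z)=1\ \ (z<b),\qquad \hat f(b)=f(b).$$
Also $\Delta_if=1$ when $x_i=a_i$. If $g=1$ whenever $x_i=a_i$, the same holds for $\Delta_kg$ with $k\ne i$, because changing $x_k$ does not affect $x_i$. So $\hat f(x)=1$ whenever $x_i=a_i$ for some $i\in I$.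

**Step 2: apply gating.** Let $P(x_u,x_w;(y_i)_{i\in I})$ be $\hat f$ with $x_i=a_iy_i$ for $i\in I$ and $x_i=b_i$ for the other coordinates $i$ of $v$. It is polynomial and absorbing in the $y_i$. With $s_i=a_i^{-1}b_i\in S$,
$$h(x_u,x_w):=P(x_u,x_w;(s_i))=\hat f(x_u,v,x_w).$$
If $S\ne\emptyset$, each $s\in S$ occurs at least $\lambda$ times among the $s_i$, and Proposition 5.2 gives $h=h_1\cdots h_t$ with $h_l$ $K_l$-gated, $K_l\cap S=\emptyset$, and $h_l$ in the group generated by the functions $P(\cdot\,;g)$. If $S=\emptyset$, then $\Lambda$ consists of the least element and $I=\emptyset$; take $t=1$, $h_1=h=P$, $K_1=G$, which is allowed since every polynomial function is $G$-gated.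

**Step 3: install the gates on the coordinates of $v'$.** Define
$$f'(x_u,x_{v'},x_w)=\prod_{l=1}^th'_l(x_u,x_{v'},x_w),\qquad h'_l=\begin{cases}h_l(x_u,x_w)&\text{if }x_i\in v'_iK_l\text{ for all coordinates }i\text{ of }v',\\1&\text{otherwise.}\end{cases}$$
This is polynomial because $h_l$ is $K_l$-gated.

**Step 4: verify that $f'$ witnesses $f(b)\in E(uv'w)$.** At $uv'w$ all gates are open, so $f'(uv'w)=h(u,w)=\hat f(uvw)=f(b)$. Let $z=(z_u,z_{v'},z_w)<uv'w$.

* If $z_u<u$, every $P(z_u,z_w;g)$ is a value of $\hat f$ at a word beginning with $z_u<u$, hence below $b$, so it is $1$. As $h_l$ is in the group generated by the $P(\cdot\,;g)$, all $h_l(z_u,z_w)=1$, and $f'(z)=1$.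
* If $z_u=u$ and $z_{v'}<v'$, let $i$ be the first difference in $v'$. Then $z_i<v'_i\in\Lambda$, so $z_i^{-1}v'_i\in S$ is not in $K_l$, i.e. $z_i\notin v'_iK_l$, for every $l$. All gates are closed and $f'(z)=1$. (If $S=\emptyset$ this case does not occur, since $v'_i$ is the least letter.)
* If $z_u=u$, $z_{v'}=v'$ and $z_w<w$, then $f'(z)=h(u,z_w)=\hat f(u,v,z_w)=1$, as $uvz_w<uvw$.

So $f(b)\in E(uv'w)$. $\square$

It remains to prove Proposition 5.2, which is pure group theory.

## 6. Exact gates on one chief factor

Gates have to come from somewhere. Just as $[y,x]$ did in $S_3$, they come from the conjugation action on chief factors. For $1\le i\le\ell$ let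
$$Z_i=\{g\in G:[N_i,g]\subseteq N_{i-1}\},$$
the kernel of the conjugation action of $G$ on $N_i/N_{i-1}$; it is normal in $G$. For $T\subseteq\{1,\dots,\ell\}$ let $Z_T=\bigcap_{i\in T}Z_i$, with $Z_\emptyset=G$.

In $S_3$ with $N_1=A_3$, $N_2=S_3$ we have $Z_1=A_3$, $Z_2=S_3$. In $S_3\times S_3$ with the series $1<A_3\times1<A_3\times A_3<S_3\times A_3<S_3\times S_3$ we have $Z_1=A_3\times S_3$, $Z_2=S_3\times A_3$, and $Z_3=Z_4=G$ because the top factors have order $2$.

If $Z_i\neq G$, the next lemma gives gates that work modulo $N_{i-1}$, and a way to recover $y$ from images under any nontrivial $e$.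

**Lemma 6.1.** Let $Z_i\ne G$.

(i) For each coset $b$ of $Z_i$ there is $t_b\in\mathrm{Pol}_2$ with $t_b(1,x)=1$ for all $x$, such that for $y\in N_i$: $t_b(y,x)\equiv y\pmod{N_{i-1}}$ if $x\in b$, and $t_b(y,x)\equiv1\pmod{N_{i-1}}$ if $x\notin b$.

(ii) If $e\in\mathrm{Pol}_1$, $e(1)=1$ and $e(N_i)\not\subseteq N_{i-1}$, then there are $p_1,\dots,p_r\in\mathrm{Pol}_1$ and $q\in\mathrm{Pol}_r$ with $p_j(1)=1$, $q(1,\dots,1)=1$ and $y\equiv q(e(p_1(y)),\dots,e(p_r(y)))\pmod{N_{i-1}}$ for all $y\in N_i$.

*Proof.* Let $Q=N_i/N_{i-1}$ and $Z=Z_i$. The group $Q$ has no $G$-invariant subgroups except $1$ and $Q$.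

**Abelian case.** Write $Q$ additively, with endomorphisms acting on the right. Conjugation gives a homomorphism $\rho$ from $G$ to the units of $\mathrm{End}(Q)$ with kernel $Z$. Let $R$ be the subring generated by $\rho(G)$. Since $\rho(G)$ is closed under multiplication, every element of $R$ is a sum $\sum_l\varepsilon_l\rho(g_l)$ with $\varepsilon_l=\pm1$, $g_l\in G$. The finite ring $R$ has the faithful simple module $Q$, so by Wedderburn's theorems $R\cong\mathrm{Mat}_d(F)$ for a finite field $F$. Let $E_{kl}$ be the matrix units.

(i) *We realize the indicator function of $b$ inside a ring of functions.* Let $\mathcal R\subseteq R^{G/Z}$ be the subring generated by the constants $R$ and the function $xZ\mapsto\rho(x)$. Put $\mathcal W=\{w\in F^{G/Z}:wE_{11}\in\mathcal R\}$. This is an $F$-subalgebra of $F^{G/Z}$ containing $1$: use $(wE_{11})(w'E_{11})=ww'E_{11}$, and multiplication by the constants $cE_{11}$, $c\in F$. For $s\in\mathcal R$ with entry functions $s_{kl}$ we have $E_{1k}sE_{l1}=s_{kl}E_{11}$, so all $s_{kl}\in\mathcal W$. Let $a\ne a'$ in $G/Z$. Since $\rho$ is injective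 on $G/Z$, some entry function $w$ of $xZ\mapsto\rho(x)$ has $w(a)\ne w(a')$. Then $(w-w(a'))/(w(a)-w(a'))\in\mathcal W$ is $1$ at $a$ and $0$ at $a'$. Multiplying such functions over all $a'\ne a$ gives the indicator function $\delta_a\in\mathcal W$. So $\mathcal W=F^{G/Z}$. For $w\in\mathcal W$ we have $w\cdot1_R=\sum_kE_{k1}(wE_{11})E_{1k}\in\mathcal R$. In particular $\delta_b\cdot1_R\in\mathcal R$. Writing constants of $R$ as signed sums of elements $\rho(g)$ and multiplying out, we get
$$\delta_b(xZ)\,1_R=\sum_j\varepsilon_j\,\rho(w_j(x)),\qquad \varepsilon_j=\pm1,$$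
with $w_j(x)$ products of $x$'s and constants from $G$. Put $t_b(y,x)=\prod_j(y^{w_j(x)})^{\varepsilon_j}$. Then $t_b(1,x)=1$, and on $Q$ the map $t_b(\cdot,x)$ acts as multiplication by $\delta_b(xZ)$. (For $S_3$ and $i=1$: $R=\mathbb F_3$, $\rho=\pm1$, and for the odd coset $\delta_b=\rho(x)-1$, giving $t_b(y,x)=y^xy^{-1}$.)

(ii) *We use that $R$ is a simple ring.* Moving the constants in the word $e$ to the right and using $e(1)=1$, we get $e(y)=\prod_j(y^{\varepsilon_j})^{d_j}$ with $d_j\in G$. So $e$ induces on $Q$ the element $r_0=\sum_j\varepsilon_j\rho(d_j)\in R$, and $r_0\ne0$. As $R$ is simple, $1=\sum_js'_jr_0s_j$ with $s'_j,s_j\in R$. For $s\in R$ fix an expression $s=\sum_l\varepsilon_l\rho(g_l)$ and put $\sigma_s(y)=\prod_l(y^{g_l})^{\varepsilon_l}$, which induces $s$ on $Q$. Take $p_j=\sigma_{s'_j}$ and $q(y_1,\dots,y_r)=\prod_j\sigma_{s_j}(y_j)$. Since operators act on the right, $q(e(p_1(y)),\dots)$ induces $\sum_js'_jr_0s_j=1$.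

**Nonabelian case.** Now $[Q,Q]\ne1$ is $G$-invariant, so $Q=[Q,Q]$. The center of $Q$ is $G$-invariant and proper, hence trivial, so $Z\cap N_i=N_{i-1}$. If $p\in\mathrm{Pol}_n$ has range in $N_i$, then $p$ modulo $N_{i-1}$ depends only on the arguments modulo $Z$: if $x\equiv x'\pmod Z$, then $p(x)^{-1}p(x')\in Z\cap N_i=N_{i-1}$.

*We show that every function $(G/Z)^n\to Q$ arises in this way.* Fix $c\in(G/Z)^n$. For $A\subseteq(G/Z)^n\setminus\{c\}$ let $V_A\le Q$ be the set of values at $c$ (modulo $N_{i-1}$) of those $p\in\mathrm{Pol}_n$ with range in $N_i$ that are trivial modulo $N_{i-1}$ on $A$. $V_A$ is a subgroup, invariant under conjugation by $G$, so $V_A\in\{1,Q\}$. Constants give $V_\emptyset=Q$. If $A=\{a\}$ with $a_j\ne c_j$, take representatives $\tilde a_j,\tilde c_j$. As $\tilde a_j^{-1}\tilde c_j\notin Z$, there is $m\in N_i$ with $[m,\tilde a_j^{-1}\tilde c_j]\notin N_{i-1}$. The polynomial $[m,\tilde a_j^{-1}x_j]$ has range in $N_i$, is trivial at $a$ and nontrivial at $c$. So $V_A=Q$. Taking commutators of polynomials shows $[V_A,V_{A'}]\subseteq V_{A\cup A'}$. Since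 $[Q,Q]=Q$, it follows by induction on $|A|$ that $V_A=Q$ for all $A$, in particular for $A=(G/Z)^n\setminus\{c\}$. So every function supported at one point $c$ arises, and products over all $c$ give all functions.

(i) For $y\in N_i$ the coset $yZ$ determines $yN_{i-1}$, because $Z\cap N_i=N_{i-1}$. So there is $t\in\mathrm{Pol}_2$ with range in $N_i$ such that for $y\in N_i$, $t(y,x)\equiv y$ if $x\in b$ and $t(y,x)\equiv1$ if $x\notin b$. Then $t(1,x)\in N_{i-1}$, and $t_b(y,x)=t(1,x)^{-1}t(y,x)$ works.

(ii) Pick $n_0\in N_i$ with $m_0=e(n_0)\notin N_{i-1}$. For each $m\in Q\setminus\{1\}$ choose $p_m\in\mathrm{Pol}_1$ with range in $N_i$ such that for $y\in N_i$: $p_m(y)\equiv n_0$ if $yN_{i-1}=m$, and $p_m(y)\equiv1$ otherwise. Here $p_m(1)\in N_{i-1}$; replacing $p_m(y)$ by $p_m(1)^{-1}p_m(y)$ we may assume $p_m(1)=1$. Since $m_0\in N_i\setminus N_{i-1}$, we have $m_0\notin Z$, so we can similarly choose $q_m\in\mathrm{Pol}_1$ with range in $N_i$, $q_m(1)=1$ and $q_m(m_0)N_{i-1}=m$. Then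
$$y\equiv\prod_{m\ne1}q_m(e(p_m(y)))\pmod{N_{i-1}}\qquad(y\in N_i).$$
Indeed, if $yN_{i-1}=m\ne1$, the factor for $m$ is $\equiv q_m(e(n_0))=q_m(m_0)\equiv m$. Every factor for $m'\neq yN_{i-1}$ is in $N_{i-1}$, since $p_{m'}(y)\in N_{i-1}$ and $e,q_{m'}$ fix $1$. $\square$

These gates leave an uncontrolled error in $N_{i-1}$, whereas Definition 1.1 demands the exact value $1$ when a gate is closed. The remedy is to shrink $N_i$ to the image of an idempotent polynomial chosen as small as possible; there the gates become exact. Put $\mu=|G|!$. If $f$ is a self-map of a set with at most $|G|$ elements, the iterate $f^\mu$ is idempotent, since $\mu$ is at least the number of steps after which all points have reached cycles and is divisible by all cycle lengths. If $f$ is a permutation, $f^\mu=\mathrm{id}$.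

**Lemma 6.2.** Let $Z_i\ne G$. There are $e\in\mathrm{Pol}_1$ with $e(1)=1$, $e$ idempotent on $N_i$, $e(N_i)\not\subseteq N_{i-1}$, and for each coset $b$ of $Z_i$ some $T_b\in\mathrm{Pol}_2$ such that, with $A=e(N_i)\ni1$, for all $y\in A$ and $x\in G$:
$$T_b(y,x)=y\ \text{ if }x\in b,\qquad T_b(y,x)=1\ \text{ if }x\notin b.$$

*Proof.* Among all $e$ with the first three properties (the identity is one) choose one with $|e(N_i)|$ minimal. Then $A\subseteq N_i$, and $e$ is the identity on $A$.

**($\alpha$) A perturbation of the identity is a permutation.** *If $w\in\mathrm{Pol}_1$, $w(1)=1$, $w(A)\subseteq A$ and $w(y)\equiv y\pmod{N_{i-1}}$ on $A$, then $w$ permutes $A$ and $w^\mu=\mathrm{id}_A$.* The map $w^\mu\circ e$ fixes $1$. It is idempotent on $N_i$, because its values on $N_i$ lie in $A$, $e$ is the identity on $A$, and $w^\mu$ is idempotent on $A$. Its image is $w^\mu(A)\subseteq A$, which is not inside $N_{i-1}$, because $w^\mu(y)\equiv y$ on $A$ and $A\not\subseteq N_{i-1}$. By minimality $w^\mu(A)=A$. So $w$ is surjective, hence a permutation, on $A$, and $w^\mu=\mathrm{id}_A$.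

**($\beta$) A map that is trivial modulo $N_{i-1}$ iterates to $1$.** *If $v\in\mathrm{Pol}_1$, $v(1)=1$, $v(A)\subseteq N_{i-1}$ and $u=e\circ v$, then $u^\mu(A)=\{1\}$.* We have $u(A)\subseteq e(N_{i-1})\subseteq A\cap N_{i-1}$. Let $w(y)=e\big(y\,u^\mu(y)^{-1}\big)$. On $A$ we have $w(y)\equiv e(y)=y\pmod{N_{i-1}}$. Moreover $w(1)=1$, and $w(A)\subseteq e(N_i)=A$. By ($\alpha$), $w$ is injective on $A$. If $y\in u^\mu(A)$, then $u^\mu(y)=y$ by idempotence, so $w(y)=e(1)=1=w(1)$, whence $y=1$.

**Construction of $T_b$.** Let $T_b(y,x)$ be the $\mu$-fold iterate (in $y$, for fixed $x$) of $y\mapsto e(t_b(y,x))$, with $t_b$ from Lemma 6.1. It is in $\mathrm{Pol}_2$. Since $t_b(1,x)=1$, the map $t_b(\cdot,x)$ sends $N_i$ into $N_i$. For $x\in b$ put $w=e(t_b(\cdot,x))$. Then $w(1)=1$, $w(A)\subseteq A$, and $w(y)\equiv e(y)=y$ on $A$, so ($\alpha$) gives $T_b(y,x)=w^\mu(y)=y$. For $x\notin b$ apply ($\beta$) to $v=t_b(\cdot,x)$. $\square$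

Note $T_b(1,x)=1$. For each $i$ with $Z_i\ne G$ fix such $e_i$, $A_i$, $T_{i,b}$, and polynomials $p_{i,1},\dots,p_{i,r_i},q_i$ from Lemma 6.1(ii) for $e=e_i$. The $p_{i,j}$ map $N_i$ into $N_i$, and $q_i$ maps $N_i^{r_i}$ into $N_i$. For $S_3$, $i=1$, the identity can serve as $e_1$, with $A_1=A_3$ and the two words of Example 1.3 as $T_{1,b}$.

## 7. Tags: collecting gates one chief factor at a time

Gates for different chief factors will be collected one by one, so we record which indices are available.

**Definition 7.1.** Let $T\subseteq\{1,\dots,\ell\}$. A function $f:\Omega\to G$ is **$T$-tagged** if for all $m\ge0$, $i_1,\dots,i_m\in T$ and cosets $b_r$ of $Z_{i_r}$, the function of $(\omega,z)\in\Omega\times G^m$ equal to $f(\omega)$ if $z_r\in b_r$ for all $r$, and $1$ otherwise, is in $\mathrm{Pol}(\Omega\times G^m)$.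

**Example 7.2.** In $S_3\times S_3$ with the series of Section 6, the constant $(r,1)$ is $\{1\}$-tagged and $(1,r)$ is $\{2\}$-tagged. The constant $(r,r)$ is neither $\{1\}$-tagged nor $\{2\}$-tagged, by the coordinate argument of Example 1.4.

**Facts 7.3.**

1. The $T$-tagged functions on $\Omega$ form a subgroup of $\mathrm{Pol}(\Omega)$, closed under conjugation by $\mathrm{Pol}(\Omega)$ and under $f\mapsto[f,a]$ for $a\in\mathrm{Pol}(\Omega)$; the same holds for the $K$-gated functions. Take $m=0$ for the inclusion in $\mathrm{Pol}(\Omega)$. For the rest, fix the gate conditions and multiply, invert, conjugate by $a$, or commutate with $a$ the gated functions themselves; when a gate is closed the result is $1$, e.g. $[1,a]=1$. Every $f\in\mathrm{Pol}(\Omega)$ is $\emptyset$-tagged, and $T$-tagged implies $T'$-tagged for $T'\subseteq T$.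
2. $T$-tagged implies $Z_T$-gated. For a coset $\beta$ of $Z_T$, $z\in\beta$ if and only if $z\in\beta Z_i$ for all $i\in T$. So use one tag variable for each condition $z_r\in\beta_rZ_i$, and then identify the variables belonging to the same $r$.
3. If $K\le L$, then $K$-gated implies $L$-gated. A product $\beta_1\times\dots\times\beta_m$ of cosets of $L$ is a disjoint union of products of cosets of $K$; multiply the corresponding gated functions. At each point at most one factor is different from $1$.
4. Both properties survive fixing some coordinates of $\Omega$ to values in the respective $\Omega_w$.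

The next lemma acquires a new tag $i$ at the cost of a remainder one step lower in the chief series.

**Lemma 7.4 (peeling).** Let $p$ be $T$-tagged on $\Omega$ with values in $N_i$, $Z_i\ne G$. Then $p=j\,p'$ with $j$ $(T\cup\{i\})$-tagged with values in $N_i$, and $p'$ $T$-tagged with values in $N_{i-1}$.

*Proof.* Put $j=q_i(e_ip_{i,1}(p),\dots,e_ip_{i,r_i}(p))$ and $p'=j^{-1}p$. Then $j$ has values in $N_i$, and $j\equiv p\pmod{N_{i-1}}$ by Lemma 6.1(ii), so $p'$ has values in $N_{i-1}$.

To see that $j$ is $(T\cup\{i\})$-tagged, let gate conditions with indices in $T\cup\{i\}$ be given. Let $P(\omega,z)$ be $p$ gated by the conditions with index in $T$; it is polynomial with values in $N_i$. The remaining conditions, if any, all have index $i$. Each $e_ip_{i,j'}(P)$ has values in $A_i$. Apply to it successively the gates $T_{i,b}(\cdot,z_r)$ for the remaining conditions, which keep values in $A_i$, and then apply $q_i$ to the $r_i$ results. If all conditions hold, the gates do nothing and we get $j$. If a condition with index in $T$ fails, then $P=1$; if a remaining one fails, its gate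 sends every argument to $1$. Since $p_{i,j'}$, $e_i$, $T_{i,b}(\cdot,z_r)$ and $q_i$ all send $1$ to $1$, the result is then $1$. So the gated version of $j$ is polynomial.

Finally $j$ is also $T$-tagged, so $p'=j^{-1}p$ is $T$-tagged by Fact 7.3(1). $\square$

## 8. Absorbing polynomials are products of commutators, hence tagged

Which functions can be peeled so often that they acquire all the tags we want? Those that are long commutators. Absorbing polynomials are of this kind.

Let $\Omega=\Omega'\times X_1\times\dots\times X_n$ with $n\ge1$, $X_r\trianglelefteq G$, and last coordinates $y_1,\dots,y_n$. Let $Y_r$ be the normal closure of the function $y_r$ in $\mathrm{Pol}(\Omega)$. It is generated by the conjugates $y_r^h$, $h\in\mathrm{Pol}(\Omega)$, and its members have values in $X_r$. For nonempty $I\subseteq\{1,\dots,n\}$ let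
$$\Sigma_I=\prod_\pi[Y_{\pi_1},\dots,Y_{\pi_{|I|}}],$$
the product over all orderings $\pi$ of $I$. For normal subgroups $A,B,C$ of a group recall that $[A,B]$ is normal and contained in $A\cap B$, that $[AB,C]=[A,C][B,C]$, and that $[A,[B,C]]\le[A,B,C]\,[A,C,B]$ (three subgroups lemma).

**Lemma 8.1.** If $f\in\mathrm{Pol}(\Omega)$ is absorbing in $y_1,\dots,y_n$, then $f\in\Sigma_{\{1,\dots,n\}}$.

*Proof.* Let $\eta_s$ be the endomorphism of $\mathrm{Pol}(\Omega)$ that substitutes $y_s=1$; this is possible as $1\in X_s$.

**Step 1: one variable.** For a normal subgroup $N$ of $\mathrm{Pol}(\Omega)$ the set $\{g:g\equiv\eta_s(g)\bmod N\}$ is a subgroup, since it is where two homomorphisms to $\mathrm{Pol}(\Omega)/N$ agree. For $N=Y_s$ it contains the constants and all coordinate functions. So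
$$g\equiv\eta_s(g)\pmod{Y_s}\qquad\text{for all }g\in\mathrm{Pol}(\Omega). \tag{3}$$
Hence $\eta_s(f)=1$ gives $f\in Y_s$. Also $\eta_s(y_r^h)=y_r^{\eta_s(h)}$ for $r\ne s$, so $\eta_s(Y_r)\subseteq Y_r$ for $r\ne s$.

**Step 2: how a commutator changes when one more variable is set to $1$.** *Claim: for distinct $r_1,\dots,r_k,s$ and $g\in H_k:=[Y_{r_1},\dots,Y_{r_k}]$ we have $g\equiv\eta_s(g)$ modulo $Q_k:=\Sigma_{\{r_1,\dots,r_k,s\}}$.* We use induction on $k$.

Let $k=1$ and $r=r_1$, so $H_1=Y_r$ and $Q_1=[Y_r,Y_s]$. For $h\in\mathrm{Pol}(\Omega)$ write $h=\eta_s(h)d$ with $d\in Y_s$, by (3). Then $y_r^h=(y_r^{\eta_s(h)})^d\equiv y_r^{\eta_s(h)}=\eta_s(y_r^h)$ modulo $[Y_r,Y_s]$. The $y_r^h$ generate $Y_r$, and by the subgroup remark of Step 1 the claim follows.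

Let $k>1$. By the same remark it suffices to take $g=[c,a]$ with $c\in H_{k-1}$, $a\in Y_{r_k}$, as these generate $H_k$. Put $c'=\eta_s(c)\in H_{k-1}$, $a'=\eta_s(a)\in Y_{r_k}$, $c=c'd$, $a=a'd'$. By induction for $r_1,\dots,r_{k-1}$ we have $d\in Q_{k-1}=\Sigma_{\{r_1,\dots,r_{k-1},s\}}$, and by the case $k=1$ for $r_k$ we have $d'\in[Y_{r_k},Y_s]$. In particular $d,d'\in Y_s$, since each commutator subgroup in question has $Y_s$ as an entry. The following inclusions hold:
$$[Q_{k-1},Y_{r_k}]\le Q_k,\qquad[H_k,Y_s]\le Q_k,$$
$$[H_{k-1},[Y_{r_k},Y_s]]\le[H_{k-1},Y_{r_k},Y_s]\,[H_{k-1},Y_s,Y_{r_k}]\le Q_k.$$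
The first holds since $[AB,C]=[A,C][B,C]$ turns the left side into a product of left-normed commutators over orderings of $\{r_1,\dots,r_k,s\}$; the second holds by definition of $Q_k$, and the third by the three subgroups lemma. By (1),
$$[c'd,a]=[c',a]^d[d,a],\qquad[c',a'd']=[c',d'][c',a']^{d'}.$$
Here $[d,a]\in[Q_{k-1},Y_{r_k}]\le Q_k$ and $[c',d']\in[H_{k-1},[Y_{r_k},Y_s]]\le Q_k$. Further, $[c',a]$ and $[c',a']$ lie in $H_k$ and $d,d'\in Y_s$, so $[c',a]^d\equiv[c',a]$ and $[c',a']^{d'}\equiv[c',a']$ modulo $[H_k,Y_s]\le Q_k$. Hence $g=[c,a]\equiv[c',a]\equiv[c',a']=\eta_s(g)$ modulo $Q_k$.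

**Step 3: add the variables one at a time.** By the claim, applied to all orderings of $I$, $g\equiv\eta_s(g)$ modulo $\Sigma_{I\cup\{s\}}$ for $g\in\Sigma_I$, $s\notin I$. So if $f\in\Sigma_I$ and $\eta_s(f)=1$, then $f\in\Sigma_{I\cup\{s\}}$. Start with $f\in Y_1=\Sigma_{\{1\}}$ from Step 1 and add $2,\dots,n$. $\square$

**Remark 8.2.** If $G$ is nilpotent of class $c$, then so is $\mathrm{Pol}_m\le G^{G^m}$, of class at most $c$. By Lemma 8.1 with $\Omega=G^m$, an absorbing polynomial in $m>c$ variables is in $\gamma_m(\mathrm{Pol}_m)=1$. It follows that for $K\ne G$ only the constant $1$ is $K$-gated: choose a coset $\beta\not\ni1$ of $K$; for fixed $\omega$ the function equal to $f(\omega)$ if all $z_r\in\beta$ and $1$ otherwise is an absorbing polynomial in $m$ variables, so $f(\omega)=1$. This extends Example 1.2.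

**Definition 8.3.** $T$ **covers** $X\trianglelefteq G$ if $X\not\le Z_i$ for some $i\in T$, i.e. if $X\not\le Z_T$.

In $S_3$, the set $\{1\}$ covers $S_3$ but not $A_3$; in a nilpotent group all $Z_i=G$ and nothing is covered.

**Lemma 8.4.** Let $f\in\mathrm{Pol}(\Omega)$ be absorbing in $y_1,\dots,y_n$. Then $f$ is a (possibly empty) product of functions $f_j\in\mathrm{Pol}(\Omega)$, each $T_j$-tagged for some $T_j$ that covers every $X\trianglelefteq G$ with $|\{r:X_r=X\}|\ge\ell+1$.

*Proof.* By Lemma 8.1 it suffices to treat elements of $H_n$, where $H_m=[Y_{\pi_1},\dots,Y_{\pi_m}]$ for a fixed ordering $\pi$ of $\{1,\dots,n\}$. We follow how tags and values develop as the commutator gets longer: each new entry from an uncovered $X$ either pushes the values down the chief series or yields a tag covering $X$. Put $\nu_X(m)=|\{2\le r\le m:X_{\pi_r}=X\}|$.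

*Claim: each element of $H_m$ is a product of functions $h$, each of which is $T$-tagged with values in $N_i$ for some pair $(T,i)$, $1\le i\le\ell$, such that $i\le\ell-\nu_X(m)$ for every $X\trianglelefteq G$ not covered by $T$.*

For $m=1$ take the pair $(\emptyset,\ell)$; all $\nu_X(1)=0$. For the step, $H_{m+1}$ is generated by the $[g,a]$ with $g\in H_m$, $a\in Y_{\pi_{m+1}}$. Let $X=X_{\pi_{m+1}}$, so $a$ has values in $X$; only $\nu_X$ increases, by $1$. Inverses and conjugates of a function with pair $(T,i)$ have the same pair, by Fact 7.3(1) and normality of $N_i$. By $[h_1h_2,a]=[h_1,a]^{h_2}[h_2,a]$ we may therefore take $g=h$ as in the claim, with pair $(T,i)$.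

* If $T$ covers $X$, then $[h,a]$ has pair $(T,i)$: it is $T$-tagged with values in $N_i$. The inequalities concern uncovered subgroups, all different from $X$, and are unchanged.
* If $T$ does not cover $X$ and $X\le Z_i$, then $[h,a]$ is $T$-tagged with values in $[N_i,Z_i]\le N_{i-1}$: pair $(T,i-1)$, or $[h,a]=1$ if $i=1$. Each right-hand side dropped by at most $1$, and the left-hand side dropped by $1$.
* If $T$ does not cover $X$ and $X\not\le Z_i$, then $Z_i\ne G$. Peel $h=jp'$ by Lemma 7.4, so $[h,a]=[j,a]^{p'}[p',a]$. The factor $[j,a]^{p'}$ gets the pair $(T\cup\{i\},i)$: the set $T\cup\{i\}$ covers $X$, and every subgroup it leaves uncovered is uncovered by $T$ and different from $X$, so its inequality is unchanged. The factor $[p',a]$ gets the pair $(T,i-1)$, as in the previous case, or is $1$ if $i=1$.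

In all cases the inequalities for $m+1$ hold, and the claim is proved. For $m=n$: if $X$ occurs at least $\ell+1$ times among the $X_r$, then $\nu_X(n)\ge\ell$, so for an uncovered $X$ we would have $i\le0$, contrary to $i\ge1$. $\square$

## 9. Splitting letters: proof of the gating proposition

For $S\subseteq G\setminus\{1\}$ let
$$\mathcal T(S)=\{T\subseteq\{1,\dots,\ell\}:\ s\notin Z_T\text{ for all }s\in S\},$$
and define $L(0)=\ell+1$, $L(\tau)=(1+2^\ell)L(\tau-1)$. Then $L$ is increasing, and $L(\tau)\le L(2^\ell)=\lambda$ for $\tau\le2^\ell$. In $S_3$ we have $Z_T=A_3$ if $1\in T$ and $Z_T=S_3$ otherwise; so $\mathcal T(\{\sigma\})=\{\{1\},\{1,2\}\}$ for odd $\sigma$, while $\mathcal T(\{r\})=\emptyset$.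

Since $|\mathcal T(S)|\le2^\ell$, the following statement contains Proposition 5.2. Its finer multiplicity bound is what makes the induction run.

**Proposition 9.1.** Let $\emptyset\ne S\subseteq G\setminus\{1\}$. Let $P(x;y_1,\dots,y_n)$ be a polynomial function on $G^V\times G^n$ ($V$ a finite set, possibly empty) absorbing in $y_1,\dots,y_n$. Let $s_1,\dots,s_n\in S$ be such that each $s\in S$ equals $s_r$ for at least $L(|\mathcal T(S)|)$ indices $r$. Then $h(x)=P(x;s_1,\dots,s_n)$ is a product $h=h_1\cdots h_t$ ($t\ge0$) of functions $h_l:G^V\to G$, where $h_l$ is $K_l$-gated for some $K_l\trianglelefteq G$ with $K_l\cap S=\emptyset$, and each $h_l$ lies in the group generated by the functions $P(\cdot\,;g)$, $g\in G^n$.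

*Proof.* Induction on $\tau=|\mathcal T(S)|$.

**Step 1: find one gate for the whole of $h$.** Let $X_s$ be the normal closure of $s$ in $G$. As $Z_T$ is normal, $T$ covers $X_s$ if and only if $s\notin Z_T$. Apply Lemma 8.4 to $f=P|_\Omega$ with $\Omega=G^V\times\prod_rX_{s_r}$. Each $X_s$, $s\in S$, occurs at least $L(\tau)\ge\ell+1$ times. So $f$ is a product of $T_j$-tagged functions $f_j$ with $T_j\in\mathcal T(S)$. If $\tau=0$, the product is empty, so $f=1$ and $h=1$ ($t=0$).

Let $\tau\ge1$ and $K=\prod_{T\in\mathcal T(S)}Z_T\trianglelefteq G$. Every $f_j$ is $Z_{T_j}$-gated (Fact 7.3(2)), hence $K$-gated (Fact 7.3(3)). So $f$ is $K$-gated, and fixing $y=(s_r)$ (Fact 7.3(4)), $h$ is $K$-gated. If $K\cap S=\emptyset$ we are done with $t=1$, $h_1=h$.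

**Step 2: split a bad letter.** Otherwise $K$ meets $S$, although no single $Z_T$ with $T\in\mathcal T(S)$ does; this is what happened in $S_3\times S_3$. Pick $s\in K\cap S$ and write $s=\prod_{T\in\mathcal T(S)}k_T$ in a fixed order of $\mathcal T(S)$, with $k_T\in Z_T$. Let $R=\{r:s_r=s\}$, so $|R|\ge(1+2^\ell)L(\tau-1)$. Choose $R'\subseteq R$ with $|R'|=2^\ell L(\tau-1)$; then $|R\setminus R'|\ge L(\tau-1)$. Substitute $y_r=\prod_Ty_{r,T}$ in $P$ for $r\in R'$, obtaining $\tilde P$, and let $U=\{y_{r,T}:r\in R',\ T\in\mathcal T(S)\}$.

**Step 3: expand $\tilde P$ into parts absorbing in sets of new variables.** Order the subsets of $U$ linearly, extending inclusion, and define recursively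
$$\tilde P_B=\Big(\prod_{B'\subsetneq B}\tilde P_{B'}\Big)^{-1}\cdot\tilde P|_{U\setminus B=1}\qquad(B\subseteq U),$$
the product being taken in the chosen order; $|_{U\setminus B=1}$ means that all variables in $U\setminus B$ are set to $1$. (For $U=\{a,c\}$, for instance, $\tilde P_{\{a\}}=\tilde P(1,1)^{-1}\tilde P(a,1)$.) Since $B$ is the last of its subsets,
$$\tilde P|_{U\setminus B=1}=\prod_{B'\subseteq B}\tilde P_{B'}\qquad\text{for all }B\subseteq U. \tag{4}$$
By recursion $\tilde P_B$ depends, among the variables in $U$, only on those in $B$, and it lies in the group generated by the specializations $\tilde P|_{U\setminus B'=1}$, $B'\subseteq B$.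

*$\tilde P_B$ is absorbing in all variables of $B$.* We use induction on $|B|$. Put $v=1$ for some $v\in B$. The factors $\tilde P_{B'}$ with $v\in B'\subsetneq B$ become $1$. The others are those with $B'\subseteq B\setminus\{v\}$; by (4) they multiply to $\tilde P|_{U\setminus(B\setminus\{v\})=1}$, which equals $\tilde P|_{U\setminus B=1}$ at $v=1$. So $\tilde P_B=1$ at $v=1$.

*$\tilde P_B$ is absorbing in each $y_r$, $r\notin R'$,* since each of the specializations generating it is $1$ when $y_r=1$.

*If for some $r\in R'$ no $y_{r,T}$ is in $B$, then $\tilde P_B=1$.* For then $\tilde P|_{U\setminus B'=1}=1$ for all $B'\subseteq B$, because there $y_r=1$ and $P$ is absorbing in $y_r$.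

**Step 4: in each surviving factor, a new letter occurs often, and $\mathcal T$ shrinks.** Taking $B=U$ in (4) and $y_{r,T}=k_T$,
$$h(x)=\prod_{B\subseteq U}\tilde P_B\big(x;(s_r)_{r\notin R'},(k_T)_{y_{r,T}\in B}\big).$$
Consider a factor that is not identically $1$. By Step 3, $B$ contains for each $r\in R'$ some $y_{r,T}$. There are at most $2^\ell$ sets $T$, so by the pigeonhole principle some $T\in\mathcal T(S)$ satisfies $|\{r:y_{r,T}\in B\}|\ge|R'|/2^\ell=L(\tau-1)\geq 1$; and $k_T\ne1$ by absorption. Let $P_B$ arise from $\tilde P_B$ by fixing the variables $y_{r,T'}\in B$ with $T'\ne T$ to $k_{T'}$. It is absorbing in the remaining variables $y_r$ ($r\notin R'$) and $y_{r,T}\in B$. The factor is $P_B$ evaluated at letters from $S'=S\cup\{k_T\}\subseteq G\setminus\{1\}$, each occurring at least $L(\tau-1)$ times: letters of $S\setminus\{s\}$ occur at least $L(\tau)$ times, always outside $R'$; $s$ occurs at least $|R\setminus R'|\ge L(\tau-1)$ times; and $k_T$ was just counted. As $k_T\in Z_T$, we have $T\notin\mathcal T(S')$, so $\mathcal T(S')\subsetneq\mathcal T(S)$ and $L(|\mathcal T(S')|)\le L(\tau-1)$.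

**Step 5: apply induction.** The factor is a product of functions that are $K_l$-gated with $K_l\cap S\subseteq K_l\cap S'=\emptyset$, and they lie in the group generated by the functions $P_B(\cdot\,;g)$. Each $P_B(\cdot\,;g)$ is $\tilde P_B$ at some values, so it lies in the group generated by the functions of $x$ obtained from $\tilde P$ by giving values to all other variables. Each of these is some $P(\cdot\,;g')$, where for $r\in R'$ the entry $g'_r$ is the product of the values of the $y_{r,T}$. Multiplying over all factors $B$ in order proves the proposition. $\square$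

This proves Proposition 5.2, hence Proposition 4.4, Theorem A and Corollary 2.1: **the problem "is the finite group $G$ affine complete?" is algorithmically decidable.**

## 10. Relational consequences, and dihedral groups forcing the bound to grow

*Proof of Theorem B.* (1) The functions preserving the relation $\mathrm{Pol}_k$ form a clone $D$, and $D\supseteq\mathrm{Pol}(G)$ because compositions of polynomial functions are polynomial. If $f\in D_k$, applying $f$ to the $k$ projections, which lie in $\mathrm{Pol}_k$, gives $f\in\mathrm{Pol}_k$. So $D_k=\mathrm{Pol}_k$, and $D=\mathrm{Pol}(G)$ by Theorem A.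

(2) If $G$ is trivial, the answer is always yes: every function is constant, hence polynomial, and it preserves every relation on a one-element set. Let $G$ be nontrivial. Check that multiplication, inversion and all constants preserve $\Gamma$. If not, some polynomial function does not preserve $\Gamma$, and the answer is no. If so, the functions preserving $\Gamma$ form a clone $D\supseteq\mathrm{Pol}(G)$, and by Theorem A $D=\mathrm{Pol}(G)$ if and only if $D_k=\mathrm{Pol}_k$ for $k=k(G)$, which is a finite check. $\square$

*Proof of Proposition C.* Let $c\ge k+1\geq 2$, and let $G$ be dihedral of order $2^{c+1}$, of nilpotency class $c$, with rotation $r$ of order $2^c$, central involution $z=r^{2^{c-1}}$, and $\chi:G\to\mathbb F_2$ the homomorphism with kernel $\langle r\rangle$. For $d\ge1$ let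
$$D^{(d)}=\{p(x)\,z^{q(\chi(x_1),\dots,\chi(x_n))}:\ n\ge1,\ p\in\mathrm{Pol}_n,\ q:\mathbb F_2^n\to\mathbb F_2,\ \deg q\le d\},$$
where $\deg$ refers to the reduced (multilinear) polynomial.

**Step 1: $D^{(d)}$ is a clone containing $\mathrm{Pol}(G)$.** Taking $q=0$ gives $\mathrm{Pol}(G)\subseteq D^{(d)}$. Substitute members $g_i=p_iz^{q_i}$ of $D^{(d)}$ into $p\,z^{q}$. As $z$ is central of order $2$, $p(p_1z^{q_1},\dots,p_nz^{q_n})=p(p_1,\dots,p_n)\,z^{\sum m_iq_i}$, where $m_i$ is the exponent sum of $x_i$ in $p$; the exponent has degree at most $d$. Since $\chi(z)=0$, $\chi(g_i)=\chi(p_i)$, which is an affine function of the $\chi(x_j)$; so substituting into $q$ does not raise its degree.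

**Step 2: $D^{(c-1)}=\mathrm{Pol}(G)$.** We have $[r^m,y]=r^{-2m}$ for reflections $y$ and $[r^m,y]=1$ for rotations $y$. Hence $[r,y_1,\dots,y_{c-1}]$ is $r^{(-2)^{c-1}}=z$ if all $y_i$ are reflections and $1$ otherwise, i.e.
$$[r,y_1,\dots,y_{c-1}]=z^{\chi(y_1)\cdots\chi(y_{c-1})}.$$
Fixing some of the $y_i$ to be reflections gives $z^{q}$ for all monomials $q$ of degree at most $c-1$, and multiplying gives $z^q$ for all $q$ with $\deg q\le c-1$.

**Step 3: $D^{(c+1)}\ne\mathrm{Pol}(G)$.** The function $z^{\chi(x_1)\cdots\chi(x_{c+1})}\in D^{(c+1)}$ is absorbing, and it is nontrivial at reflections. By Lemma 8.1 with $\Omega=G^{c+1}$, every absorbing polynomial in $c+1$ variables lies in $\gamma_{c+1}(\mathrm{Pol}_{c+1})=1$, as $\mathrm{Pol}_{c+1}\le G^{G^{c+1}}$ has class at most $c$.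

**Step 4: pick the place where equality stops.** Let $d\in\{c-1,c\}$ be maximal with $D^{(d)}=\mathrm{Pol}(G)$; it exists by Step 2. By Step 3 and maximality, $D:=D^{(d+1)}\ne\mathrm{Pol}(G)$. A function $q$ in $d$ variables has degree at most $d$, so $D_d=D^{(d)}_d=\mathrm{Pol}_d$. As $d\ge c-1\ge k$, adding dummy variables and then substituting constants gives $D_k=\mathrm{Pol}_k$. $\square$
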